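\title{An induced Ramsey theorem for pairs in generalized point sets}

\begin{abstract}
A generalized point set is a finite set of points in the plane whose pairs are joined by the curves of an arrangement of $x$-monotone pseudolines; its signature records the orientation of every triple. We prove that for every generalized point set $Q$ and every number $r$ of colors there is a generalized point set $P$ such that every $r$-coloring of the pairs of $P$ admits a subset with the signature of $Q$ whose pairs all have the same color. This answers a question of Balko, Kyn\v{c}l, Langerman and Pilz. We also determine, for every $p$, which generalized point sets have the analogous property for colorings of $p$-element subsets. The proof is a partite construction. Its partite lemma is obtained from the Hales--Jewett theorem by a recursive blow-up along curves, which rests on an $x$-monotone version of Levi's extension lemma.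
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a \emph{curve} is the graph of a continuous function $\mathbb{R}\to\mathbb{R}$, and we identify the curve with the function; thus curves are $x$-monotone and unbounded in both directions. An \emph{arrangement} (of pseudolines) is a finite set $A$ of curves any two of which cross exactly once: for distinct $f,g\in A$ the function $f-g$ has exactly one zero and changes sign there. A \emph{generalized point set} is a finite set $Q$ of points in the plane together with an arrangement such that every two points of $Q$ lie on a common curve of the arrangement. We assume general position: the points have distinct $x$-coordinates, and no curve contains three of them. Two distinct curves share only one point, so the curve through two points of $Q$ is unique. A subset of a generalized point set is again one, with the curves through its pairs. The basic example is a finite set of points with distinct $x$-coordinates, joined by straight lines, where no three points are collinear and no two of the lines are parallel.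

Let $Q=\{q_1,\dots,q_n\}$ be indexed by increasing $x$-coordinate. The \emph{signature} of $Q$ is the function $\Delta_Q\colon\binom{Q}{3}\to\{-1,+1\}$ defined for $i<j<k$ by $\Delta_Q(q_i,q_j,q_k)=+1$ if $q_j$ lies below the curve through $q_i$ and $q_k$ (the triple is oriented counterclockwise), and $\Delta_Q(q_i,q_j,q_k)=-1$ otherwise. Two generalized point sets $Q=\{q_1,\dots,q_n\}$ and $Q'=\{q'_1,\dots,q'_n\}$, both indexed by increasing $x$-coordinate, \emph{have the same signature} if $\Delta_Q(q_i,q_j,q_k)=\Delta_{Q'}(q'_i,q'_j,q'_k)$ for all $i<j<k$; we then call $Q'$ a \emph{copy} of $Q$. The signature forgets all distances and keeps, for each triple read from left to right, whether it bends upward or downward.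

\begin{definition}\label{def:ramsey}
Let $r,p\ge1$. A generalized point set $Q$ is \emph{ordered $(r,p)$-Ramsey} if there is a generalized point set $P$ such that for every coloring of $\binom{P}{p}$ with $r$ colors there is a copy $Q'\subseteq P$ of $Q$ for which $\binom{Q'}{p}$ is monochromatic.
\end{definition}

The following question comes from \cite{BKLP}: \emph{is there a generalized point set that is not ordered $(2,2)$-Ramsey?} To see what is at stake, recall Ramsey's theorem: for all $r,p,n\ge1$ there is $N$ such that for every $r$-coloring of the $p$-subsets of $[N]=\{1,\dots,N\}$ some $n$-subset of $[N]$ has all its $p$-subsets of one color. It settles one case at once.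

\begin{example}\label{ex:constant}
If $\Delta_Q$ is constant, then $Q$ is ordered $(r,p)$-Ramsey for all $r$ and $p$. Suppose $\Delta_Q\equiv+1$, and let $P$ consist of the points of the parabola $y=x^2$ with abscissas $2^1,\dots,2^N$, joined by straight lines. The line through the $i$-th and $j$-th point has slope $2^i+2^j$, and these numbers are distinct for distinct pairs, so the lines form an arrangement. By strict convexity all signs of $P$ are $+1$, so every $|Q|$-subset of $P$ is a copy of $Q$, and Ramsey's theorem provides $N$. For $\Delta_Q\equiv-1$ use $y=-x^2$.
\end{example}

In particular, sets of at most three points are no obstacle, and the first open-ended case is a set of four points with both signs. For such a set, Ramsey's theorem by itself gives nothing: it produces a monochromatic subset, but no control over its signature. For $p=3$ this cannot be repaired. Color each triple of $P$ by its sign; then a set whose triples are monochromatic has constant signature, so a set $Q$ with both signs is not ordered $(2,3)$-Ramsey.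

For $p=2$ this coloring is not available, because a pair has no sign. All pairs look alike, and one would guess that every $Q$ is ordered $(2,2)$-Ramsey. There is also a reason for doubt. For straight lines, $\Delta_P(a,b,c)=+1$ exactly if the slope of $ab$ is smaller than the slope of $bc$, and a substitute for the order of slopes exists for every generalized point set (Lemma~\ref{lem:slope}). So the signs of triples are governed by a linear order on pairs, and it is conceivable that a coloring of pairs with few colors retains enough of this order to exclude some signature. Our main result says that the first guess is right, for any number of colors.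

\begin{theorem}\label{thm:A}
For every $r\ge1$, every generalized point set is ordered $(r,2)$-Ramsey. In particular, there is no generalized point set that fails to be ordered $(2,2)$-Ramsey.
\end{theorem}

Together with the observations above this leads to a classification for all $p$.

\begin{theorem}\label{thm:B}
Let $r\ge2$ and $p\ge1$, and let $Q$ be a generalized point set. If $p\in\{1,2\}$, then $Q$ is ordered $(r,p)$-Ramsey. If $p\ge3$, then $Q$ is ordered $(r,p)$-Ramsey if and only if $|Q|\le p$ or $\Delta_Q$ is constant.
\end{theorem}

The proof of Theorem~\ref{thm:A} is a partite construction. We place points on $N$ vertical lines, the \emph{parts}, describe such configurations by their signs alone (Section~\ref{sec:signs}), and reduce the theorem to a statement about two parts at a time, the partite lemma (Section~\ref{sec:reduction}). Section~\ref{sec:three} proves the partite lemma for straight lines and three parts, where the idea fits in one formula. The general case needs two geometric tools, the realization of signs by curves (Section~\ref{sec:realization}) and an extension lemma for arrangements (Section~\ref{sec:extension}), and is carried out in Section~\ref{sec:blowup}. Theorem~\ref{thm:B}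 is proved in Section~\ref{sec:B}. We write $+$ and $-$ for $+1$ and $-1$, and $ab$, $abc$ for pairs and triples.

\section{Signs of triples}\label{sec:signs}

\subsection*{What an arrangement imposes on signs}
We use the defining property of an arrangement in the following form: if distinct curves $f,g$ meet at abscissa $x_0$, then $f-g$ has one constant sign on $(x_0,\infty)$ and the opposite constant sign on $(-\infty,x_0)$, so a single comparison at any abscissa other than $x_0$ decides both signs. The next lemma extracts the consequences for signs. It allows several points on one vertical line and three points on one curve, because both situations occur in the construction.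

\begin{lemma}\label{lem:curves}
Let $A$ be an arrangement, let $t_1<\dots<t_N$, and let $B_k$ be a finite set of points on the vertical line $x=t_k$. Suppose that any two points $b,b'$ of $\bigcup_k B_k$ on different lines lie on a common curve $\gamma_{bb'}\in A$. For $b\in B_i$, $b'\in B_j$, $b''\in B_k$ with $i<j<k$ let $\chi^*(b,b',b'')$ be $+1$, $0$, $-1$ if $b'$ lies below, on, above $\gamma_{bb''}$.
\begin{itemize}
\item[(a)] If $\chi^*(b,b',b'')\ge0$, then the value becomes $+1$ when $b$ is replaced by a higher point of $B_i$, or $b''$ by a higher point of $B_k$, or $b'$ by a lower point of $B_j$.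
\item[(b)] Let $b_1,\dots,b_4$ lie on lines with increasing indices, and let $\tau_1,\dots,\tau_4$ be the values of $\chi^*$ on $b_1b_2b_3$, $b_1b_2b_4$, $b_1b_3b_4$, $b_2b_3b_4$. Either all four points lie on one curve of $A$ and all $\tau_\nu$ vanish, or at most one $\tau_\nu$ vanishes and there are no $\nu_1<\nu_2<\nu_3$ for which $(\tau_{\nu_1},\tau_{\nu_2},\tau_{\nu_3})$ has the form $(\ge0,\le0,\ge0)$ or $(\le0,\ge0,\le0)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By assumption $b'$ lies on or below $\gamma_{bb''}$. If $d\in B_i$ is higher than $b$, then $\gamma_{db''}$ and $\gamma_{bb''}$ are distinct curves that meet in $b''$, and the first is higher at $t_i$; so it is higher on $(-\infty,t_k)$, and $b'$ lies strictly below it. If $d\in B_k$ is higher than $b''$, then $\gamma_{bd}$ and $\gamma_{bb''}$ meet in $b$, the first is higher at $t_k$ and hence on $(t_i,\infty)$, and again $b'$ lies strictly below it. A point of $B_j$ lower than $b'$ lies strictly below $\gamma_{bb''}$.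

(b) If the four points lie on one curve, all $\tau_\nu$ vanish. If two of the $\tau_\nu$ vanish, the two triples lie on curves that share two points and therefore coincide, so all four points lie on one curve. It remains to exclude the two patterns when at most one $\tau_\nu$ vanishes.

Any three of the four triples have a common point $c$, namely the point missing from the fourth triple; let $d_1,d_2,d_3$ be the other points from left to right. For distinct curves $\gamma,\gamma'\in A$ through $c$ write $\gamma<_c\gamma'$ if $\gamma$ is below $\gamma'$ to the right of $c$, equivalently above $\gamma'$ to the left of $c$. This is a linear order, since it compares values at any fixed abscissa right of $c$. We claim that for $d$ left of $d'$ among the $d_\nu$, the value of $\chi^*$ on the triple $\{c,d,d'\}$ is $+1$, $0$, $-1$ according as $\gamma_{cd}<_c\gamma_{cd'}$, $\gamma_{cd}=\gamma_{cd'}$, $\gamma_{cd}>_c\gamma_{cd'}$. The value is $0$ exactly if the three points lie on one curve, that is, if $\gamma_{cd}=\gamma_{cd'}$. So it suffices to determine when the value is $+1$.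
\begin{itemize}
\item If $c$ is leftmost, the value is $+1$ iff $d$ is below $\gamma_{cd'}$, iff $\gamma_{cd}$ is below $\gamma_{cd'}$ at the abscissa of $d$, which is right of $c$.
\item If $c$ is rightmost, the value is $+1$ iff $d'$ is below $\gamma_{cd}$, iff $\gamma_{cd}$ is above $\gamma_{cd'}$ at the abscissa of $d'$, which is left of $c$.
\item If $c$ is in the middle, the value is $+1$ iff $c$ is below $\gamma_{dd'}$, iff $\gamma_{dc}$ is below $\gamma_{dd'}$ to the right of $d$, iff $\gamma_{dc}$ passes below $d'$, iff $\gamma_{dc}$ is below $\gamma_{cd'}$ at the abscissa of $d'$, which is right of $c$.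
\end{itemize}
In each case the last condition is $\gamma_{cd}<_c\gamma_{cd'}$, which proves the claim.

In the list $123,124,134,234$ the triples containing $c$ appear in the order $\{c,d_1,d_2\}$, $\{c,d_1,d_3\}$, $\{c,d_2,d_3\}$: they are $123,124,134$ for $c=b_1$; $123,124,234$ for $c=b_2$; $123,134,234$ for $c=b_3$; and $124,134,234$ for $c=b_4$. The pattern $(\ge0,\le0,\ge0)$ therefore means $\gamma_{cd_1}\le_c\gamma_{cd_2}$, $\gamma_{cd_3}\le_c\gamma_{cd_1}$, $\gamma_{cd_2}\le_c\gamma_{cd_3}$. Then the three curves coincide and three values vanish, a contradiction. The pattern $(\le0,\ge0,\le0)$ gives the reversed inequalities and the same contradiction.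
\end{proof}

Part (b) suggests the combinatorial object. A \emph{signotope} on a finite linearly ordered set $V$ is a map $\chi$ from the triples $a<b<c$ of $V$ to $\{+,-\}$ such that for all $a<b<c<d$ the sequence
\[
\chi(abc),\ \chi(abd),\ \chi(acd),\ \chi(bcd)
\]
has at most one sign change; equivalently, it has no subsequence $+-+$ or $-+-$. On four elements there are eight signotopes, $++++$, $+++-$, $++--$, $+---$ and their negatives. Lemma~\ref{lem:curves}(b), applied with one point on each line and in general position, gives the following.

\begin{corollary}\label{cor:signature}
The signature of a generalized point set is a signotope.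
\end{corollary}

\subsection*{Partite signotopes}
For points on $N$ vertical lines we keep only the order of the points on each line and the signs of triples on three different lines. The two parts of Lemma~\ref{lem:curves} become the two axioms.

\begin{definition}\label{def:partite}
An \emph{$N$-partite signotope} $S$ consists of disjoint finite linearly ordered sets $V_1,\dots,V_N$, the \emph{parts}, which may be empty and whose order is called \emph{height}, and a sign $\chi(u,v,w)\in\{+,-\}$ for all $u\in V_i$, $v\in V_j$, $w\in V_k$ with $i<j<k$, such that:
\begin{itemize}
\item[(S1)] if $\chi(u,v,w)=+$, then the sign remains $+$ when $u$ or $w$ is replaced by a higher element of its part, or $v$ by a lower element of its part;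
\item[(S2)] for $u,v,w,z$ in parts with increasing indices, the sequence $\chi(uvw)$, $\chi(uvz)$, $\chi(uwz)$, $\chi(vwz)$ has at most one sign change.
\end{itemize}
An \emph{embedding} $S\to S'$ of $N$-partite signotopes is an injection that maps the $k$-th part into the $k$-th part for each $k$ and preserves heights and signs.
\end{definition}

Axiom (S1) says that $\chi(u,v,w)$ is nondecreasing in $u$ and $w$ and nonincreasing in $v$. If all parts are singletons, an $N$-partite signotope is a signotope on $N$ elements. Compositions of embeddings are embeddings.

Two simple operations are needed. The first turns a partite signotope into a signotope. The picture is that each vertical line is replaced by a very steep increasing convex curve, so that higher points lie slightly further to the right.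

\begin{lemma}[Completion]\label{lem:completion}
Let $S$ be an $N$-partite signotope. Order $V=\bigcup_kV_k$ by putting $V_1$ before $V_2$ before $\dots$ before $V_N$ and ordering each part by height. Extend $\chi$ to all triples of $V$ as follows: for $u<u'$ in one part put $\bar\chi(u,u',v)=-$ if $v$ is in a later part and $\bar\chi(v,u,u')=+$ if $v$ is in an earlier part, and put $\bar\chi=+$ on triples inside one part. Then $\bar\chi$ is a signotope on $V$.
\end{lemma}

\begin{proof}
Four elements of $V$ in increasing order are distributed over the parts in one of eight ways. In the table, elements denoted by the same letter lie in the same part, and different letters mean different parts.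
\[
\begin{array}{lll}
\text{elements} & \text{the four signs} & \\ \hline
u\,u'u''u''' & +,+,+,+ & \\
u\,u'u''v & +,-,-,- & \\
v\,u\,u'u'' & +,+,+,+ & \\
u\,u'v\,v' & -,-,+,+ & \\
u\,u'v\,w & -,-,\chi(uvw),\chi(u'vw) & \chi(uvw)\le\chi(u'vw)\text{ by (S1)}\\
v\,u\,u'w & +,\chi(vuw),\chi(vu'w),- & \chi(vuw)\ge\chi(vu'w)\text{ by (S1)}\\
v\,w\,u\,u' & \chi(vwu),\chi(vwu'),+,+ & \chi(vwu)\le\chi(vwu')\text{ by (S1)}\\
u\,v\,w\,z & \text{signs of }\chi & \text{(S2)}
\end{array}
\]
Each sequence is monotone and thus has at most one sign change.
\end{proof}

The second operation puts one partite signotope far above another. A triple that uses both then bends upward if its middle element is in the lower one and downward otherwise.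

\begin{lemma}[Union]\label{lem:union}
Let $S^0,S^1$ be $N$-partite signotopes with parts $V^0_k,V^1_k$. Let $V_k=V_k^0\sqcup V_k^1$ with $V_k^0$ below $V_k^1$. Keep the signs of $S^0$ and $S^1$, and give a \emph{mixed} triple (one with elements from both) the sign $+$ if its middle element is in $S^0$ and $-$ if it is in $S^1$. The result is an $N$-partite signotope, and the inclusions of $S^0$ and $S^1$ are embeddings.
\end{lemma}

\begin{proof}
(S1) Take a triple of sign $+$ and make one of the replacements in (S1). If the new element lies in the same $S^\varepsilon$ as the old one, then an unmixed triple is covered by (S1) for $S^\varepsilon$, and a mixed triple remains mixed and keeps its sign. If the first or last element moves from $S^0$ to $S^1$, then the middle element is in $S^0$, since otherwise the old triple would be mixed of sign $-$; so the new triple is mixed of sign $+$. If the middle element moves from $S^1$ to $S^0$, then the old triple, having sign $+$, was contained in $S^1$; so the new triple is mixed of sign $+$.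

(S2) Four elements inside one $S^\varepsilon$ are covered by (S2) for $S^\varepsilon$. Otherwise let $\sigma_\nu$ be $+$ or $-$ according as the $\nu$-th element is in $S^0$ or $S^1$. The middle elements of the triples $123,124,134,234$ are $2,2,3,3$. If the elements split two and two, all triples are mixed and the signs are $\sigma_2,\sigma_2,\sigma_3,\sigma_3$. If they split three and one, the triple avoiding the odd element has some sign $\epsilon$ and the other triples are mixed. For odd element $4$ the signs are $\epsilon,\sigma_2,\sigma_3,\sigma_3$ and for odd element $1$ they are $\sigma_2,\sigma_2,\sigma_3,\epsilon$, in both cases with $\sigma_2=\sigma_3$. For odd element $3$ they are $\sigma_2,\epsilon,\sigma_3,\sigma_3$ and for odd element $2$ they are $\sigma_2,\sigma_2,\epsilon,\sigma_3$, in both cases with $\sigma_2=-\sigma_3$. There is never more than one sign change.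
\end{proof}

\section{Reduction to two parts}\label{sec:reduction}

Theorem~\ref{thm:A} follows from two statements. The first is the converse of Corollary~\ref{cor:signature}; it lets us build the host set $P$ from signs alone. It is proved in Section~\ref{sec:realization}.

\begin{proposition}\label{prop:realize}
Every signotope on at least two elements is the signature of a generalized point set whose points, from left to right, correspond to the elements in increasing order.
\end{proposition}

The second is the heart of the matter and is proved in Section~\ref{sec:blowup}. It makes the pairs between two prescribed parts monochromatic while keeping a full copy of the structure.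

\begin{lemma}[Partite lemma]\label{lem:partite}
Let $S$ be an $N$-partite signotope with parts $V_k$, let $1\le i<j\le N$ and $r\ge1$. There is an $N$-partite signotope $S'$ with parts $V'_k$ such that for every $r$-coloring of $V'_i\times V'_j$ there is an embedding $\varphi\colon S\to S'$ with $\varphi(V_i)\times\varphi(V_j)$ monochromatic.
\end{lemma}

Applying the lemma once for each pair of parts, we reach a structure in which the color of a pair depends only on the two parts it joins. Ramsey's theorem then selects $n$ parts, and the starting structure is prepared so that any $n$ parts carry a copy of $Q$.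

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n=|Q|$. For $n\le1$ take $P=Q$; so let $n\ge2$. By Ramsey's theorem choose $N$ such that every $r$-coloring of $\binom{[N]}{2}$ has an $n$-subset of $[N]$ with all pairs of one color. For each $n$-subset $K\subseteq[N]$ let $Q_K$ be the $N$-partite signotope with one element in part $k$ for $k\in K$, no element in the other parts, and the signs of $\Delta_Q$ transported by the increasing bijection $K\to[n]$; here (S1) is void and (S2) is Corollary~\ref{cor:signature}. Let $S_0$ be the union of all $Q_K$, formed by repeated use of Lemma~\ref{lem:union}. Each $Q_K$ embeds into $S_0$, and every part of $S_0$ is nonempty.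

Enumerate $\binom{[N]}{2}$ as $\pi_1,\dots,\pi_M$. For $\mu=1,\dots,M$ let $S_\mu$ be obtained from $S_{\mu-1}$ by Lemma~\ref{lem:partite} for the pair of parts $\pi_\mu$ and $r$ colors. By Lemma~\ref{lem:completion} and Proposition~\ref{prop:realize} there is a generalized point set $P$ whose signature is the completion of $S_M$; we identify the points of $P$ with the elements of $S_M$.

Let $c$ be an $r$-coloring of $\binom{P}{2}$. We define embeddings $\psi_\mu\colon S_\mu\to S_M$ for $\mu=M,\dots,0$, starting with the identity $\psi_M$. Given $\psi_\mu$ with $\mu\ge1$, color the pairs $(u,v)$ between the two parts $\pi_\mu$ of $S_\mu$ by $c(\{\psi_\mu(u),\psi_\mu(v)\})$, let $\varphi_\mu\colon S_{\mu-1}\to S_\mu$ be the embedding given by Lemma~\ref{lem:partite}, and put $\psi_{\mu-1}=\psi_\mu\circ\varphi_\mu$. Then in $\psi_{\mu-1}(S_{\mu-1})$ all pairs between the parts $\pi_\mu$ have one color. Since embeddings respect parts, each part of $\psi_0(S_0)$ is contained in the corresponding part of $\psi_{\mu-1}(S_{\mu-1})$ for every $\mu$. Hence for all $i<j$ the pairs between parts $i$ and $j$ of $\psi_0(S_0)$ have one color $c'(ij)$.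

Let $K$ be an $n$-subset of $[N]$ on whose pairs $c'$ is constant, and let $Q'=\psi_0(Q_K)\subseteq P$. It has one point in each part $k\in K$, its left-to-right order in $P$ is the order of the parts, and its triples lie in three different parts, where the completion agrees with the signs of $S_M$. So $Q'$ is a copy of $Q$, and $\binom{Q'}{2}$ is monochromatic.
\end{proof}

\section{The partite lemma on three vertical lines}\label{sec:three}

\subsection*{Why the Hales--Jewett theorem}
Let $E$ be a finite nonempty set and $m\ge1$. A \emph{combinatorial line} is a map $\ell\colon E\to E^m$ each of whose coordinates is either \emph{constant} or \emph{moving} (the identity of $E$), with at least one moving coordinate. The Hales--Jewett theorem states that for every $E$ and $r$ there is $m\ge1$ such that every $r$-coloring of $E^m$ is constant on $\ell(E)$ for some combinatorial line $\ell$.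

The partite lemma asks for a monochromatic product set. Take $E=V_i\times V_j$, so that $E^m=V_i^m\times V_j^m$. In each coordinate of $\ell(x,y)$ the $V_i$-entry is a constant or $x$, and the $V_j$-entry is a constant or $y$. Hence $\ell(x,y)=(\ell_i(x),\ell_j(y))$ for maps $\ell_i\colon V_i\to V_i^m$, $\ell_j\colon V_j\to V_j^m$, and $\ell(E)=\ell_i(V_i)\times\ell_j(V_j)$ is a product. So we want $V_i'=V_i^m$ and $V_j'=V_j^m$, and the task is to choose the other parts, the heights and the signs so that \emph{every} line $\ell$ extends to an embedding of $S$.

\subsection*{The difficulty}
The copies of $S$ belonging to different lines share elements in parts $i$ and $j$, and partite signotopes cannot be glued freely along shared elements.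

\begin{example}\label{ex:noglue}
Let $V_1=\{x_1<x_2\}$ and $V_3=\{y_1<y_2\}$. Let $S$ have middle part $\{v\}$ with $\chi(x,v,y_1)=-$ and $\chi(x,v,y_2)=+$ for both $x\in V_1$. Let $\tilde S$ have middle part $\{\tilde v\}$ with $\chi(x_1,\tilde v,y)=-$ and $\chi(x_2,\tilde v,y)=+$ for both $y\in V_3$. Both satisfy (S1), and (S2) is void. No $3$-partite signotope contains both with $V_1$ and $V_3$ shared: by (S1), the signs with $(x_1,y_2)$ force $v<\tilde v$, and the signs with $(x_2,y_1)$ force $\tilde v<v$.
\end{example}

So the signs must come from one global rule that is consistent by construction.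

\subsection*{Straight lines and three parts}
Let $N=3$ and $(i,j)=(1,3)$, and let $S$ be given by straight lines: $V_1,V_2,V_3$ are finite sets of real numbers, the heights of points on the lines $x=1,2,3$, and $\chi(x,v,y)$ is the sign of $x+y-2v$, assumed nonzero. For $e=(x,y)\in E=V_1\times V_3$, the line $\gamma_e$ through $x$ and $y$ meets the middle line at height $b(e)=\frac12(x+y)$. Fix $m$ and a small $\varepsilon>0$, and read the coordinates $1,\dots,m$ as scales $1,\varepsilon,\dots,\varepsilon^{m-1}$. Let $T_m$ consist of the heights
\[
X=\sum_{s=1}^m\varepsilon^{s-1}x_s,\qquad Z=\sum_{s<t}\varepsilon^{s-1}b(e_s)+\varepsilon^{t-1}v,\qquad Y=\sum_{s=1}^m\varepsilon^{s-1}y_s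
\]
on the three lines, for all $x_s\in V_1$, $y_s\in V_3$, $e_s\in E$, $v\in V_2$ and $1\le t\le m$. In the polynomial $X+Y-2Z$ the coefficient of $\varepsilon^{t-1}$ is $x_t+y_t-2v\neq0$. So for small $\varepsilon$ no sign vanishes, $T_m$ is a $3$-partite signotope, and its outer parts are in bijection with $V_1^m$ and $V_3^m$.

Let $\ell$ be a line whose first moving coordinate is $t$, with constants $e_1,\dots,e_{t-1}$ before it. Send $x$ and $y$ to the heights $\varphi(x),\varphi(y)$ of $\ell_1(x),\ell_3(y)$, and $v$ to $\varphi(v)=\sum_{s<t}\varepsilon^{s-1}b(e_s)+\varepsilon^{t-1}v$. The terms with $s<t$ cancel, and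
\[
\varphi(x)+\varphi(y)-2\varphi(v)=\varepsilon^{t-1}(x+y-2v)+O(\varepsilon^{t}),
\]
while $\varphi(u')-\varphi(u)=\varepsilon^{t-1}(u'-u)+O(\varepsilon^t)$ for $u,u'$ in one part. There are finitely many lines, so for small $\varepsilon$ every such $\varphi$ is an embedding, and the Hales--Jewett theorem gives the partite lemma in this case.

\begin{example}\label{ex:T2}
The heights $V_1=\{0,2\}$, $V_2=\{2\}$, $V_3=\{0,6\}$ realize the structure $S$ of Example~\ref{ex:noglue}; the points $b(e)$ have heights $0,1,3,4$. For $m=2$ and $\varepsilon=0.15$ the parts of $T_2$ are $\{0,\,0.3,\,2,\,2.3\}$, $\{0.3,\,1.3,\,2,\,3.3,\,4.3\}$ and $\{0,\,0.9,\,6,\,6.9\}$; see Figure~\ref{fig:T2}. If the first coordinate of $\ell$ is the constant $(x_2,y_1)$, the copy of $S$ is $\{2,\,2.3\},\{1.3\},\{0,\,0.9\}$: the sums $X+Y$ with $Y=0$ are $2$ and $2.3$, below $2Z=2.6$, and those with $Y=0.9$ are $2.9$ and $3.2$, above it. If the first coordinate is moving, the middle point is $Z=2$; all sums with $Y\le0.9$ are at most $3.2<4$ and all sums with $Y\ge 6$ exceed $4$, so the second coordinate has no influence on the signs.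
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2,yscale=0.62]
\foreach \x in {1,2,3} \draw[gray!60] (\x,-0.5)--(\x,7.3);
\foreach \a in {0,2} \foreach \b in {0,6} \draw (1,\a)--(3,\b);
\foreach \x/\y in {1/0,1/2,3/0,3/6,2/2} \node[circle,fill,inner sep=1.3pt] at (\x,\y) {};
\foreach \y in {0,1,3,4} \node[circle,draw,fill=white,inner sep=1.3pt] at (2,\y) {};
\node[left] at (1,0) {$x_1$}; \node[left] at (1,2) {$x_2$};
\node[right] at (3,0) {$y_1$}; \node[right] at (3,6) {$y_2$};
\node[right] at (2,2) {$v$}; \node at (2,-1.1) {$S$};
\begin{scope}[shift={(3.1,0)}]
\foreach \x in {1,2,3} \draw[gray!60] (\x,-0.5)--(\x,7.3);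
\draw[dashed,gray] (1,0)--(3,0) (1,0)--(3,6) (1,2)--(3,6);
\foreach \a in {2,2.3} \foreach \b in {0,0.9} \draw (1,\a)--(3,\b);
\foreach \x/\y in {1/0,1/0.3,1/2,1/2.3,3/0,3/0.9,3/6,3/6.9,2/0.3,2/1.3,2/2,2/3.3,2/4.3}
  \node[circle,fill,inner sep=1.1pt] at (\x,\y) {};
\node at (2,-1.1) {$T_2$};
\end{scope}
\end{tikzpicture}
\caption{Left: five points on three vertical lines, the four lines $\gamma_e$ joining the outer points, and the points where they meet the middle line (hollow). Right: each outer point and each hollow point is replaced by a small copy of the points on its vertical line, while $v$ is kept. Along each $\gamma_e$ there is now a flattened copy of the left configuration; the solid lines show the one along the line through $x_2$ and $y_1$.}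
\label{fig:T2}
\end{figure}

The construction is recursive: $T_m$ arises from $S$ by laying a flattened copy of $T_{m-1}$ along each line $\gamma_e$. All lines through $x\in V_1$ use the same small cluster at $x$, which is why the first part is $V_1\times V_1^{m-1}$. As soon as the base points $V_1$, $V_2\cup\{b(e):e\in E\}$, $V_3$ are distinct and $\varepsilon$ is small, the signs obey a lexicographic rule: \emph{if the three base points are not collinear, they decide the sign; if they lie on a line $\gamma_e$, the sign is read in $T_{m-1}$.}

This rule makes sense without coordinates, and it will be our definition in general. To state it we need the base points and their signs. An abstract partite signotope comes without curves, so we first realize it by an arrangement and let $b_k(e)$ be the point of $\gamma_e$ on the $k$-th vertical line (Section~\ref{sec:realization}). Next, for $N\ge4$ or $(i,j)\ne(1,3)$ a new point $b_k(e)$ can be the first or last element of a triple, so signs require curves through the new points. Straight lines supply them for free; in an arrangement they must be added, and we want them to avoid all other base points (Section~\ref{sec:extension}).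

\section{Realizing signs by curves}\label{sec:realization}

We build the curves from left to right by prescribing their vertical order at finitely many abscissas. At the $k$-th vertical line the signs dictate on which side of each point of $V_k$ a curve passes, and this forces swaps. The danger is that two curves are forced to swap twice. To exclude it we fix in advance, for every two curves, the direction of their swap, by a linear order on pairs that plays the role of slopes.

\begin{lemma}[Slope order]\label{lem:slope}
For every signotope $\chi$ on $V$ there is a linear order $\prec$ on $\binom{V}{2}$ that is \emph{compatible} with $\chi$: for all $a<b<c$, if $\chi(abc)=+$ then $ab\prec ac\prec bc$, and if $\chi(abc)=-$ then $bc\prec ac\prec ab$.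
\end{lemma}

\begin{proof}
We use induction on $|V|$; for $|V|\le2$ there is nothing to prove. Let $z=\max V$ and let $\prec'$ be compatible on $V\setminus\{z\}$. For $\epsilon\in\{+,-\}$ let $D_\epsilon$ be the set of pairs $ab$ with $a<b<z$ and $\chi(abz)=\epsilon$. Put $D_+$ before $D_-$ and keep $\prec'$ inside each. The new order is still compatible on $V\setminus\{z\}$. Indeed, if $\chi(abc)=+$, then the sequence $\chi(abz),\chi(acz),\chi(bcz)$ follows a $+$ and is therefore nonincreasing, so along the chain $ab,ac,bc$ no member of $D_+$ comes after a member of $D_-$. If $\chi(abc)=-$, the sequence is nondecreasing, and the same holds along the chain $bc,ac,ab$.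

For $a<b<z$ put $az$ before $bz$ if $\chi(abz)=+$ and after it otherwise. A cyclic triple $az,bz,cz$ with $a<b<c$ would mean that $(\chi(abz),\chi(acz),\chi(bcz))$ is $(+,-,+)$ or $(-,+,-)$, which is excluded; so this relation is a linear order. Insert the pairs containing $z$, in this order, between $D_+$ and $D_-$. For $a<b<z$: if $\chi(abz)=+$ then $ab\in D_+$ and $ab\prec az\prec bz$; if $\chi(abz)=-$ then $ab\in D_-$ and $bz\prec az\prec ab$.
\end{proof}

For a pair $e\in\binom V2$ and $v\in V$ we record on which side of $v$ the curve of $e$ should pass. For straight lines, if $b$ is below the line $ac$ for $a<b<c$, then $ac$ passes above $b$, while $ab$ passes below $c$ and $bc$ passes below $a$. Accordingly, put $s_v(e)=0$ if $v\in e$; otherwise let $s_v(e)$ be the sign of the triple $e\cup\{v\}$ if $v$ is its middle element, and minus that sign if $v$ is its first or last element. The intended meaning of $s_v(e)=+$ is that $e$ passes above $v$. A line that passes above a point $v$ and below a point $w$ further right has smaller slope than the line $vw$; the next lemma is the combinatorial form of this fact.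

\begin{lemma}\label{lem:sandwich}
Let $\chi$ be a signotope on $V$, let $\prec$ be compatible with $\chi$, let $v<w$ in $V$ and $e\in\binom V2$.
\begin{itemize}
\item[(i)] If $s_v(e)\ge0\ge s_w(e)$, then $e\preceq vw$.
\item[(ii)] If $s_v(e)\le0\le s_w(e)$, then $vw\preceq e$.
\end{itemize}
\end{lemma}

\begin{proof}
Statement (ii) is (i) for the signotope $-\chi$, with which the reverse of $\prec$ is compatible. For (i) let $e\neq vw$.

Suppose first that $e$ shares one element with $vw$, and let $c$ be its other element. If $e=vc$ then $s_w(e)=-$, and if $e=wc$ then $s_v(e)=+$. This determines the sign of the triple $\{v,w,c\}$, and compatibility orders its three pairs: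
\[
\begin{array}{l|ll|ll}
 & \multicolumn{2}{c|}{e=vc} & \multicolumn{2}{c}{e=wc}\\ \hline
c<v<w & \chi(cvw)=+ & cv\prec cw\prec vw & \chi(cvw)=+ & cv\prec cw\prec vw\\
v<c<w & \chi(vcw)=+ & vc\prec vw\prec cw & \chi(vcw)=- & cw\prec vw\prec vc\\
v<w<c & \chi(vwc)=- & wc\prec vc\prec vw & \chi(vwc)=- & wc\prec vc\prec vw
\end{array}
\]
In all six cases $e\prec vw$.

Now let $e=ab$ with $a<b$ be disjoint from $vw$. Then $s_v(e)=+$ and $s_w(e)=-$, which determines the signs of $\{a,b,v\}$ and $\{a,b,w\}$. The table lists, for each order of the four elements, their four signs in the standard order $123,124,134,234$. A sign in brackets is forced because there is at most one sign change, and a dot is a sign that is not needed. The order $v<a<b<w$ is split according to $\chi(vbw)$, the third sign.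
\[
\begin{array}{lcll}
\text{order} & \text{four signs} & \text{first step} & \text{second step}\\ \hline
v<w<a<b & \cdot\,,[-],-,+ & ab\prec vb\text{ as }\chi(vab)=- & vb\prec vw\text{ as }\chi(vwb)=-\\
v<a<w<b & \cdot\,,-,[-],- & ab\prec vb\text{ as }\chi(vab)=- & vb\prec vw\text{ as }\chi(vwb)=-\\
v<a<b<w & -,\cdot\,,+,+ & ab\prec vb\text{ as }\chi(vab)=- & vb\prec vw\text{ as }\chi(vbw)=+\\
v<a<b<w & -,[-],-,+ & ab\prec aw\text{ as }\chi(abw)=+ & aw\prec vw\text{ as }\chi(vaw)=-\\
a<v<w<b & [+],+,-,\cdot & ab\prec aw\text{ as }\chi(awb)=- & aw\prec vw\text{ as }\chi(avw)=+\\
a<v<b<w & +,[+],+,\cdot & ab\prec aw\text{ as }\chi(abw)=+ & aw\prec vw\text{ as }\chi(avw)=+\\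
a<b<v<w & -,+,[+],\cdot & ab\prec aw\text{ as }\chi(abw)=+ & aw\prec vw\text{ as }\chi(avw)=+
\end{array}
\]
In every row $ab\prec vw$.
\end{proof}

We now realize partite signotopes on the lines $L_k=\{x=k\}$. Besides the signs (R3) we need control of incidences on these lines, (R1) and (R2), so that the points $b_k(e)$ will be new and distinct.

\begin{lemma}[Realization]\label{lem:realization}
Let $S$ be an $N$-partite signotope with at least two nonempty parts, let $V=\bigcup_kV_k$, and let $\Pi$ be the set of pairs of elements of $V$ in different parts. There are an arrangement $A=\{\gamma_e:e\in\Pi\}$ and a height-preserving identification of each $V_k$ with a set of points on $L_k$ such that: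
\begin{itemize}
\item[(R1)] distinct pairs have distinct curves, and $\gamma_{uv}$ contains exactly the points $u,v$ of $V$;
\item[(R2)] if distinct curves $\gamma_e,\gamma_f$ meet on a line $L_k$ with $1\le k\le N$, they meet in a point of $V_k$ that belongs to $e\cap f$;
\item[(R3)] for $u,v,w$ in parts with increasing indices, $\chi(u,v,w)=+$ if and only if $v$ lies below $\gamma_{uw}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\bar\chi$ be the completion of $S$ (Lemma~\ref{lem:completion}), let $\prec$ be compatible with $\bar\chi$ (Lemma~\ref{lem:slope}), and define $s_v(e)$ by $\bar\chi$.

\emph{Step 1: the level of a pair at $L_k$.} Fix $k$ and $e\in\Pi$. We claim that the sequence $(s_v(e))_{v\in V_k}$, with $v$ increasing, has the form $+\dots+\,-\dots-$ or $+\dots+\,0\,-\dots-$. If $e\cap V_k=\emptyset$, the values are $\pm1$ and nonincreasing: by (S1), $\chi$ is nonincreasing in a middle element, and $-\chi$ is nonincreasing in a first or last element. If $e=\{u,z\}$ with $u\in V_k$, let $v\in V_k\setminus\{u\}$. For $z$ in a later part, $v<u$ gives $s_v(e)=-\bar\chi(v,u,z)=+$ and $v>u$ gives $s_v(e)=\bar\chi(u,v,z)=-$. For $z$ in an earlier part, $v<u$ gives $s_v(e)=\bar\chi(z,v,u)=+$ and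 $v>u$ gives $s_v(e)=-\bar\chi(z,u,v)=-$. This proves the claim.

Sequences of this form and of fixed length are linearly ordered by pointwise comparison. So the \emph{level} $\Sigma_k(e)=\sum_{v\in V_k}s_v(e)$ satisfies: $\Sigma_k(e)=\Sigma_k(f)$ iff the sequences are equal, and $\Sigma_k(e)>\Sigma_k(f)$ iff $s_v(e)>s_v(f)$ for some $v\in V_k$. For $v\in V_k$ let $\operatorname{star}(v)=\{e\in\Pi:v\in e\}$. It consists of the pairs whose sequence has its zero at $v$, so it is the set of all pairs of one particular level, and it is nonempty because $S$ has two nonempty parts. Comparing sequences at position $v$, we see that $\Sigma_k(e)$ is larger than, equal to, or smaller than the level of $\operatorname{star}(v)$ according as $s_v(e)$ is $+1$, $0$, $-1$.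

\emph{Step 2: vertical orders.} We define linear orders of $\Pi$, read from bottom to top. In $\beta_0$, $e$ is below $f$ iff $f\prec e$, as for lines far to the left. For $k=1,\dots,N$, let $\alpha_k$ be obtained by sorting $\Pi$ by $\Sigma_k$, smaller levels lower, with ties ordered as in $\beta_{k-1}$. Each $\operatorname{star}(v)$, $v\in V_k$, is a block of consecutive elements of $\alpha_k$; let $\beta_k$ arise from $\alpha_k$ by reversing each of these blocks. In $\beta_\infty$, $e$ is below $f$ iff $e\prec f$.

\emph{Step 3: two pairs swap once.} Let $e\prec f$. We claim that along $\beta_0,\alpha_1,\beta_1,\dots,\alpha_N,\beta_N,\beta_\infty$ the relation never changes from ``$e$ below $f$'' to ``$e$ above $f$''. Suppose it does. Since $e$ is below $f$ in $\beta_\infty$, the change occurs at some index $k\in[N]$, either in the sorting or in the reversal. In the first case $\Sigma_k(e)>\Sigma_k(f)$, so $s_w(e)>s_w(f)$ for some $w\in V_k$. In the second case $e,f\in\operatorname{star}(w)$ for some $w\in V_k$, and $e,f$ have the same relation in $\beta_{k-1}$ as in $\alpha_k$. In both cases $s_w(e)\ge0\ge s_w(f)$, and $e$ is below $f$ in $\beta_{k-1}$. Since $e$ is above $f$ in $\beta_0$, a change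 from above to below occurred at an index $k'<k$, and the same argument with $e$ and $f$ exchanged gives $v\in V_{k'}$ with $s_v(f)\ge0\ge s_v(e)$. As $v<w$, Lemma~\ref{lem:sandwich} yields $f\preceq vw\preceq e$, contradicting $e\prec f$. Hence $e$ is above $f$ in an initial part of the sequence, which contains $\beta_0$, and below $f$ in the rest, which contains $\beta_\infty$.

\emph{Step 4: the curves.} Let $\gamma_e$ be the piecewise linear function with nodes $\frac12,1,\frac32,\dots,N,N+\frac12$ and $N+\frac32$, constant outside $[\frac12,N+\frac32]$, and with the following values. At $k+\frac12$, $0\le k\le N$, the value is the rank of $e$ in $\beta_k$, and at $N+\frac32$ it is the rank of $e$ in $\beta_\infty$. At $x=k$ the values increase strictly along $\alpha_k$, except that all members of $\operatorname{star}(v)$, $v\in V_k$, receive one common value; the point $v$ is placed on $L_k$ at this height.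

Let $e\prec f$. The pairs $e,f$ have at most one common element. If they have none, then by Step~3 the signs of $\gamma_e-\gamma_f$ at the nodes are $+\dots+\,-\dots-$. If they share $v\in V_k$, the difference vanishes at the node $k$ only; the relation of $e$ and $f$ differs in $\beta_{k-1}$ and $\beta_k$, so by Step~3 the signs are $+\dots+\,0\,-\dots-$. The first sign is $+$ and the last is $-$, and the difference is linear between nodes and constant outside. Hence it has exactly one zero and changes sign there. So $A$ is an arrangement of distinct curves, and (R2) holds. By the last sentence of Step~1, $\gamma_e$ passes above, through, below $v\in V_k$ according as $s_v(e)$ is $+1,0,-1$. This gives (R1), and it gives (R3) because $s_v(uw)=\chi(u,v,w)$ when $v$ is the middle element. Finally, for $v<v'$ in $V_k$ the members of $\operatorname{star}(v')$ have $s_v=+$, so they pass above $v$, and $v'$ is higher than $v$.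
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:realize}]
Apply Lemma~\ref{lem:realization} with all parts singletons. The points have distinct abscissas, (R1) gives the curves through pairs and general position, and (R3) gives the signature.
\end{proof}

\section{Adding a curve through two points}\label{sec:extension}

We prove an $x$-monotone version of Levi's extension lemma: a new curve can be drawn through two given points so that the result is again an arrangement. For the blow-up we also need to forbid crossings at finitely many abscissas. The plan is to decide first, for each old curve, on which side of the new curve it lies near $\pm\infty$ and near the two points, and then to route the new curve through the three open intervals in between. We begin with an interpolation fact.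

\begin{lemma}\label{lem:interpolate}
Let $I\subseteq\mathbb{R}$ be a closed interval with nonempty interior, bounded or not. Let $F$ be a continuous function on $I$ or $F\equiv-\infty$, and let $H$ be a continuous function on $I$ or $H\equiv+\infty$, with $F<H$ in the interior of $I$. For each endpoint $z\in I$ let $y_z\in\mathbb{R}$ satisfy $F(z)\le y_z\le H(z)$. Then there is a continuous $g\colon I\to\mathbb{R}$ with $g(z)=y_z$ at the endpoints and $F<g<H$ in the interior.
\end{lemma}

\begin{proof}
If both bounds are infinite, replace $H$ by a constant larger than the numbers $y_z$. If now $F\equiv-\infty$, replace $F$ by $H-C$, and if $H\equiv+\infty$, replace $H$ by $F+C$, where the constant $C>0$ is so large that the inequalities at the endpoints persist. So let $F$ and $H$ be real. At each endpoint choose $\theta_z\in[0,1]$ with $y_z=F(z)+\theta_z(H(z)-F(z))$. Fix an interior point $x_0$ and let $\theta\colon I\to[0,1]$ be $\frac12$ at $x_0$, linear between $x_0$ and each endpoint $z$ with $\theta(z)=\theta_z$, and constant on a side of $x_0$ without endpoint. Then $0<\theta<1$ in the interior, and $g=F+\theta(H-F)$ has the required properties.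
\end{proof}

Let $A$ be an arrangement and $J=(s,t)$ an open interval with $-\infty\le s<t\le\infty$. There are finitely many crossings, so near each end of $J$ the vertical order of $A$ is strict and constant. A \emph{cut} of a vertical order is a partition $(D,U)$ of $A$ into an initial segment $D$ (the curves to be below the new curve) and a final segment $U$ (those to be above it); a cut \emph{at an end of $J$} is a cut of the order near that end.

\begin{lemma}[Routing]\label{lem:routing}
Let $(D_s,U_s)$ and $(D_t,U_t)$ be cuts at the ends $s$ and $t$ of $J$, and let $Z\subset\mathbb{R}$ be finite. If $s$ is finite, let $y_s\in\mathbb{R}$ satisfy $f(s)\le y_s\le h(s)$ for all $f\in D_s$, $h\in U_s$; if $t$ is finite, let $y_t\in\mathbb{R}$ satisfy $f(t)\le y_t\le h(t)$ for all $f\in D_t$, $h\in U_t$. Then there is a continuous function $g$ on the closure of $J$ in $\mathbb{R}$, with values $y_s,y_t$ at the finite ends, such that: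
\begin{itemize}
\item in $J$ near $s$, $g$ is strictly above the curves of $D_s$ and strictly below those of $U_s$, and near $t$ the same holds for $D_t$ and $U_t$;
\item in $J$, $g$ meets exactly the curves whose sides in the two cuts differ, each of them exactly once, crossing it, at an abscissa not in $Z$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $c_1<\dots<c_\nu$ be the abscissas in $J$ at which two curves of $A$ meet. They divide $J$ into open intervals, on each of which the vertical order is strict and constant.

\emph{The sequence of crossings.} We pass through these intervals from left to right, keeping a cut $(D,U)$ of the order on the current interval and starting with $(D_s,U_s)$. The side of a curve in $(D_t,U_t)$ is its \emph{target} side. We shall only ever move a curve that is not on its target side to its target side; so each curve moves at most once.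

Let the current interval end at $c=c_\mu$. If $D$ or $U$ is empty, $(D,U)$ is a cut on the next interval and we proceed to it. Otherwise let $d$ be the top curve of $D$ and $u$ the bottom curve of $U$. If $d(c)<u(c)$, then at $c$ all of $D$ is strictly below all of $U$, so again $(D,U)$ is a cut on the next interval and we proceed. If $d(c)=u(c)$, the gap between $D$ and $U$ closes at $c$, and the new curve has to leave it through $d$ or $u$. Since $d$ and $u$ cross at $c$, we have $d>u$ on $(c,t)$; as $D_t$ is an initial segment near $t$, we cannot have both $d\in D_t$ and $u\in U_t$. If $u\in D_t$, prescribe a crossing of $u$ in the current interval and move $u$ to $D$. Otherwise $d\in U_t$; prescribe a crossing of $d$ and move $d$ to $U$. In both cases $(D,U)$ is again a cut on the current interval, and we repeat the test. After finitely many moves we proceed. On the last interval, $(D,U)$ and $(D_t,U_t)$ are cuts of the same order, so $D\subseteq D_t$ or $D_t\subseteq D$. In the first case we move the curves of $D_t\setminus D$ to $D$ from bottom to top, in the second the curves of $D\setminus D_t$ to $U$ from top to bottom, prescribing a crossing each time. At the end every curve is on its target side,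 so a curve has been moved once if its two sides differ and never otherwise.

\emph{The function.} Choose abscissas $z_1<\dots<z_q$ for the prescribed crossings, in the prescribed order and intervals and outside $Z$. Put $z_0=s$, $z_{q+1}=t$. Let $(D_\lambda,U_\lambda)$ be the cut after the $\lambda$-th crossing, $0\le\lambda\le q$, and let $F_\lambda=\max D_\lambda$ and $H_\lambda=\min U_\lambda$ pointwise, with $\max\emptyset=-\infty$ and $\min\emptyset=+\infty$. Then $F_\lambda<H_\lambda$ on $(z_\lambda,z_{\lambda+1})$: the cut $(D_\lambda,U_\lambda)$ is a cut on every interval that meets $(z_\lambda,z_{\lambda+1})$, and it was carried across a point $c_\mu$ only if the inequality was strict there. For $1\le\lambda\le q$ let $f_\lambda$ be the curve moved in the $\lambda$-th crossing and put $g(z_\lambda)=f_\lambda(z_\lambda)$. At $z_\lambda$ all curves have distinct values. If $f_\lambda$ moves from $U$ to $D$, then at $z_\lambda$ we have $F_{\lambda-1}<g=H_{\lambda-1}$ and $F_\lambda=g<H_\lambda$; if it moves from $D$ to $U$, then $F_{\lambda-1}=g<H_{\lambda-1}$ and $F_\lambda<g=H_\lambda$. At finite ends of $J$ the values $y_s$, $y_t$ lie between the bounds by hypothesis, as $(D_0,U_0)=(D_s,U_s)$ and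 $(D_q,U_q)=(D_t,U_t)$. Define $g$ on the closure of each $(z_\lambda,z_{\lambda+1})$ by Lemma~\ref{lem:interpolate} with bounds $F_\lambda,H_\lambda$. Then $g$ is continuous, and on $(z_\lambda,z_{\lambda+1})$ it is strictly above $D_\lambda$ and strictly below $U_\lambda$. So in $J$ it meets curves of $A$ only at the $z_\lambda$, at $z_\lambda$ only $f_\lambda$, and $f_\lambda$ is on different sides of $g$ left and right of $z_\lambda$.
\end{proof}

\begin{lemma}[Extension]\label{lem:extension}
Let $A$ be an arrangement, let $q=(a,y)$ and $q'=(a',y')$ be points with $a<a'$ such that no curve of $A$ contains both, and let $Z\subset\mathbb{R}$ be finite. There is a curve $g$ through $q$ and $q'$ such that $A\cup\{g\}$ is an arrangement and every point with abscissa in $Z$ in which $g$ meets a curve of $A$ is $q$ or $q'$.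
\end{lemma}

\begin{proof}
Write $f<_\infty h$ if $f(x)<h(x)$ for large $x$. This is the vertical order near $+\infty$, and the order near $-\infty$ is its reverse. We first decide where $g$ belongs in this order. A curve that is weakly above $q$ and weakly below $q'$ must end below $g$, and a curve that is weakly below $q$ and weakly above $q'$ must end above $g$. So let
\[
\mathrm{Lo}_0=\{f\in A:f(a)\ge y,\ f(a')\le y'\},\qquad \mathrm{Hi}_0=\{f\in A:f(a)\le y,\ f(a')\ge y'\}.
\]
These sets are disjoint, because a common member would contain $q$ and $q'$; this is where the hypothesis is used. If $f\in\mathrm{Lo}_0$ and $h\in\mathrm{Hi}_0$, then $f-h$ is $\ge0$ at $a$ and $\le0$ at $a'>a$, so its sign change is from $+$ to $-$, and $f<_\infty h$. Let $\mathrm{Lo}$ be the set of $f\in A$ with $f\le_\infty f'$ for some $f'\in\mathrm{Lo}_0$, and $\mathrm{Hi}=A\setminus\mathrm{Lo}$. Then $\mathrm{Lo}\supseteq\mathrm{Lo}_0$, $\mathrm{Hi}\supseteq\mathrm{Hi}_0$, and $f<_\infty h$ for all $f\in\mathrm{Lo}$, $h\in\mathrm{Hi}$.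

We prescribe cuts at the ends of $(-\infty,a)$, $(a,a')$, $(a',\infty)$ by listing their upper sets $U$; here $a^-$ and $a^+$ denote the ends left and right of $a$.
\[
\begin{array}{ll}
-\infty: & \mathrm{Lo}\\
a^-: & \{f:f(a)>y\}\cup\{f\in\mathrm{Lo}:f(a)=y\}\\
a^+: & \{f:f(a)>y\}\cup\{f\in\mathrm{Hi}:f(a)=y\}\\
a'^-: & \{f:f(a')>y'\}\cup\{f\in\mathrm{Lo}:f(a')=y'\}\\
a'^+: & \{f:f(a')>y'\}\cup\{f\in\mathrm{Hi}:f(a')=y'\}\\
+\infty: & \mathrm{Hi}
\end{array}
\]
These are final segments. At $\pm\infty$ this was just shown. Near $a$, curves with $f(a)>y$ are above those through $q$, which are above those with $f(a)<y$; and if $f\in\mathrm{Lo}$ and $h\in\mathrm{Hi}$ both pass through $q$, they cross at $a$ and $f<_\infty h$, so $f$ is above $h$ left of $a$ and below $h$ right of $a$. The argument at $a'$ is the same with $q'$. Curves in an upper set at $a^\pm$ have $f(a)\ge y$ and the others have $f(a)\le y$, so $y$ is an admissible value at $a$ in Lemma~\ref{lem:routing}, and so is $y'$ at $a'$. Apply the lemma on the three intervals; the pieces fit together to a curve $g$ through $q$ and $q'$.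

It remains to count crossings. Write $[\,\cdot\,]$ for the indicator of a statement. The indicators of ``$f\in U$'' at $-\infty,a^-,a^+,a'^-,a'^+,+\infty$ are
\[
\begin{array}{lllllll}
1, & [f(a)\ge y], & [f(a)>y], & [f(a')\ge y'], & [f(a')>y'], & 0 & \text{for }f\in\mathrm{Lo},\\
0, & [f(a)>y], & [f(a)\ge y], & [f(a')>y'], & [f(a')\ge y'], & 1 & \text{for }f\in\mathrm{Hi}.
\end{array}
\]
The first sequence is nonincreasing; the only step to check is $[f(a)>y]\ge[f(a')\ge y']$, which fails only for $f\in\mathrm{Hi}_0$. The second is nondecreasing; here $[f(a)\ge y]\le[f(a')>y']$ fails only for $f\in\mathrm{Lo}_0$. So each $f\in A$ changes side exactly once. A change from $a^-$ to $a^+$ happens exactly if $f$ passes through $q$, and then $g$ crosses $f$ at $q$; likewise at $q'$. Any other change lies within one of the three open intervals, where $g$ crosses $f$ once, at an abscissa outside $Z$; and in an interval without change $g$ does not meet $f$. Hence $g$ meets every $f\in A$ exactly once and crosses it there.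
\end{proof}

\section{The blow-up and the partite lemma}\label{sec:blowup}

In this section $S$ is an $N$-partite signotope with parts $V_k$ and signs $\chi$, and $i<j$ are indices with $V_i,V_j\ne\emptyset$. Let $E=V_i\times V_j$ and $V=\bigcup_k V_k$.

\subsection*{The base points}
Fix a realization $A$ of $S$ as in Lemma~\ref{lem:realization}. For $e=(x,y)\in E$ write $\gamma_e=\gamma_{xy}$, and for $k\in[N]$ let $b_k(e)$ be the point of $\gamma_e$ on $L_k$; thus $b_i(e)=x$ and $b_j(e)=y$. Let $B_k=V_k\cup\{b_k(e):e\in E\}$, ordered by height, and $B=\bigcup_kB_k$. Then $B_i=V_i$ and $B_j=V_j$. For $k\neq i,j$ the points $b_k(e)$ are not in $V_k$ by (R1), and hence pairwise distinct by (R2).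

As long as there are two points of $B$ on different lines $L_k$ that lie on no common curve, add a curve through them by Lemma~\ref{lem:extension} with $Z=\{1,\dots,N\}$. This ends with an arrangement $A^*\supseteq A$ to which Lemma~\ref{lem:curves} applies; let $\chi^*$ be the resulting function on triples of $B$ on three different lines.

\begin{lemma}\label{lem:base}
A curve of $A^*$ that contains three points of $B$ is $\gamma_e$ for some $e\in E$, and $\gamma_e\cap B=\{b_1(e),\dots,b_N(e)\}$. Consequently $\chi^*$ vanishes exactly on the triples contained in $\{b_1(e),\dots,b_N(e)\}$ for some $e\in E$. On triples of $V$ we have $\chi^*=\chi$.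
\end{lemma}

\begin{proof}
The curve $\gamma_e$ meets $L_k$ only in $b_k(e)$, which gives $\gamma_e\cap B$. Consider a curve $g$ added through $b,b'$ and a point $b''\in g\cap B$. Every point of $B$ lies on a curve of $A$: the point $b_k(e)$ lies on $\gamma_e$, and a point of $V$ forms a pair with an element of $V_i$ or $V_j$ in another part. So $g$ meets a curve that was present before it in $b''$, whose abscissa is in $Z$, and therefore $b''\in\{b,b'\}$. Next consider $\gamma_{uv}\in A$ that is not of the form $\gamma_e$, $e\in E$. It contains only $u,v$ from $V$ by (R1). It contains no point $b_k(e)$ with $k\neq i,j$, for it would meet $\gamma_e$ there, on $L_k$ but outside $V_k$, contrary to (R2). So these curves contain only two points of $B$. The statement on the zeros of $\chi^*$ follows. For $u,v,w\in V$ in parts with increasing indices, the curve of $A^*$ through $u,w$ is $\gamma_{uw}$; the point $v$ is not on it by (R1), and is below it iff $\chi(u,v,w)=+$ by (R3).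
\end{proof}

\subsection*{The blow-up}
Let $T$ be any $N$-partite signotope, with parts $W_k$ and signs $\chi_T$. For $b\in B_k$ define the \emph{fiber} $C_b=W_k$ if $b=b_k(e)$ for some $e\in E$, and $C_b=\{*\}$ otherwise. Thus all points of $V_i\cup V_j$ and all new points have fiber $W_k$, and the points of $V_k$ with $k\ne i,j$ have fiber $\{*\}$. The \emph{blow-up} $S\circ T$ has as $k$-th part the set $\{(b,c):b\in B_k,\ c\in C_b\}$, ordered lexicographically (first by the height of the base point $b$, then by that of $c$), and signs
\[
\chi_{S\circ T}\bigl((b,c),(b',c'),(b'',c'')\bigr)=
\begin{cases}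
\chi^*(b,b',b'') & \text{if }\chi^*(b,b',b'')\neq0,\\
\chi_T(c,c',c'') & \text{if }\chi^*(b,b',b'')=0.
\end{cases}
\]
The second case is meaningful by Lemma~\ref{lem:base}: if $\chi^*=0$, the three base points lie on some $\gamma_e$, so $c,c',c''$ are elements of the corresponding parts of $T$. This is the purpose of (R2) and of the set $Z$; without them a curve might pass through three base points of which one has fiber $\{*\}$, and the rule would assign no sign.

\begin{lemma}\label{lem:blowup}
$S\circ T$ is an $N$-partite signotope.
\end{lemma}

\begin{proof}
(S1) Take a triple of sign $+$; then $\chi^*(b,b',b'')\ge0$ for its base points. Replace its first or last element by a higher one or its middle element by a lower one. If the base point changes, then by the lexicographic order it becomes higher, respectively lower, and the new value of $\chi^*$ is $+1$ by Lemma~\ref{lem:curves}(a). If the base point does not change, then $\chi^*$ does not change. If it is nonzero, the sign stays; if it is zero, both signs are read in $T$, and (S1) for $T$ applies.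

(S2) Take four elements in parts with increasing indices. If their base points lie on one curve of $A^*$, then $\chi^*$ vanishes on all four triples, all four signs are read in $T$, and (S2) for $T$ applies. Otherwise, the four signs arise from the values $\tau_1,\dots,\tau_4$ of $\chi^*$ by replacing at most one zero by a sign. A subsequence $+-+$ or $-+-$ would come from a pattern $(\ge0,\le0,\ge0)$ or $(\le0,\ge0,\le0)$ of the $\tau_\nu$, which Lemma~\ref{lem:curves}(b) excludes.
\end{proof}

The weak inequalities in Lemma~\ref{lem:curves}(b) are what makes the construction independent of $T$: a single vanishing value may be replaced by either sign, so $T$ is free to decide it.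

The blow-up contains two kinds of copies, corresponding to a constant and to a moving first coordinate.

\begin{lemma}\label{lem:copies}
\begin{itemize}
\item[(a)] For $e\in E$, the map $\iota_e\colon T\to S\circ T$ with $\iota_e(w)=(b_k(e),w)$ for $w\in W_k$ is an embedding.
\item[(b)] Let $\rho\colon V_i\to W_i$ and $\rho'\colon V_j\to W_j$ be arbitrary maps. The map $S\to S\circ T$ that sends $x\in V_i$ to $(x,\rho(x))$, $y\in V_j$ to $(y,\rho'(y))$, and $z\in V_k$ to $(z,*)$ for $k\neq i,j$ is an embedding.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Within a part the base point is fixed, so heights are those of $T$. The base points lie on $\gamma_e$, so $\chi^*=0$ and the signs are those of $T$. (b) Distinct elements of a part have distinct base points, which decide the height. On triples of $V$ we have $\chi^*=\chi\ne0$ by Lemma~\ref{lem:base}, so the signs are those of $S$.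
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:partite}]
If $V_i$ or $V_j$ is empty, take $S'=S$. Otherwise let $T_0$ have one element in each of the parts $i,j$ and all other parts empty, and let $T_m=S\circ T_{m-1}$ for $m\ge1$, always with the same $A^*$; these are $N$-partite signotopes by Lemma~\ref{lem:blowup}. The $i$-th part of $S\circ T$ is $V_i\times W_i$, so by induction the $i$-th part of $T_m$ is $V_i^m$, and likewise its $j$-th part is $V_j^m$. We identify $V_i^m\times V_j^m$ with $E^m$ and use the maps $\ell_i,\ell_j$ of Section~\ref{sec:three}.

We claim that for every $m\ge1$ and every combinatorial line $\ell\colon E\to E^m$ there is an embedding $\varphi_\ell\colon S\to T_m$ that agrees with $\ell_i$ on $V_i$ and with $\ell_j$ on $V_j$. We use induction on $m$. If the first coordinate of $\ell$ is moving, then $\ell_i(x)=(x,\rho(x))$ and $\ell_j(y)=(y,\rho'(y))$ for maps $\rho\colon V_i\to V_i^{m-1}$ and $\rho'\colon V_j\to V_j^{m-1}$, and Lemma~\ref{lem:copies}(b) gives $\varphi_\ell$; this covers $m=1$. If the first coordinate is a constant $e_1=(x_1,y_1)$, then $m\ge2$ and the remaining coordinates form a line $\ell'\colon E\to E^{m-1}$. Put $\varphi_\ell=\iota_{e_1}\circ\varphi_{\ell'}$.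 It is an embedding by Lemma~\ref{lem:copies}(a), and $\varphi_\ell(x)=(x_1,\ell'_i(x))=\ell_i(x)$, $\varphi_\ell(y)=(y_1,\ell'_j(y))=\ell_j(y)$.

Choose $m$ by the Hales--Jewett theorem for $E$ and $r$ colors, and let $S'=T_m$. For an $r$-coloring of $V'_i\times V'_j=E^m$ there is a line $\ell$ with $\ell(E)$ monochromatic, and $\varphi_\ell(V_i)\times\varphi_\ell(V_j)=\ell(E)$.
\end{proof}

With Proposition~\ref{prop:realize} and Lemma~\ref{lem:partite} established, the proof of Theorem~\ref{thm:A} in Section~\ref{sec:reduction} is complete.

\section{Colorings of $p$-subsets}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]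
Let $Q=\{q_1,\dots,q_n\}$, indexed from left to right. The case $p=2$ is Theorem~\ref{thm:A}.

\emph{The case $p=1$.} A coloring of points becomes a coloring of pairs if each pair receives the color of its left point; this says nothing about the rightmost point of a monochromatic set, so we add a spare point. For $n=0$ there is nothing to prove, so let $n\ge1$. Extend the signotope $\Delta_Q$ by a new largest element $z$ with sign $+$ on all triples containing $z$. For $a<b<c<z$ the four signs are $\Delta_Q(abc),+,+,+$, so this is a signotope. By Proposition~\ref{prop:realize} it is the signature of a generalized point set $Q^+$, whose first $n$ points form a copy of $Q$. Let $P$ be given by Theorem~\ref{thm:A} for $Q^+$ and $r$ colors. Given an $r$-coloring of the points of $P$, color each pair by its left point and take a copy of $Q^+$ with monochromatic pairs. Each of its first $n$ points is the left point of its pair with the last point, so these $n$ points have one color, and they form a copy of $Q$.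

\emph{The case $p\ge3$, sufficiency.} If $n\le p$, take $P=Q$; the set $\binom Qp$ has at most one element. If $\Delta_Q$ is constant, use Example~\ref{ex:constant}.

\emph{The case $p\ge3$, necessity.} Let $n\ge p+1$ and let $Q$ be ordered $(r,p)$-Ramsey with host $P$. We show that $\Delta_Q$ is constant. The signature of a $p$-subset, indexed from left to right, is a function on the triples of $[p]$; let $\sigma$ be the signature of $\{q_1,\dots,q_p\}$. Give a $p$-subset of $P$ color $1$ if its signature is $\sigma$ and color $2$ otherwise; this is possible since $r\ge2$. Let $Q'$ be a copy of $Q$ with $\binom{Q'}{p}$ monochromatic. The first $p$ points of $Q'$ have color $1$, so all $p$-subsets of $Q'$, and hence all $p$-subsets of $Q$, have signature $\sigma$.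

We show $\sigma(a,b,c)=\sigma(1,2,3)$ for $a<b<c\le p$ by induction on $c$. For $c=3$ there is nothing to prove. For $c\ge4$ choose $d<c$ with $d\notin\{a,b\}$. The points $q_a,q_b,q_c$ lie in $\{q_1,\dots,q_p\}$, at positions $a,b,c$, and in the $p$-subset $\{q_1,\dots,q_{p+1}\}\setminus\{q_d\}$, at positions $a'<b'<c-1$; here we use $n\ge p+1$. Both subsets have signature $\sigma$, so $\sigma(a,b,c)=\Delta_Q(q_a,q_b,q_c)=\sigma(a',b',c-1)$, which equals $\sigma(1,2,3)$ by induction. Thus $\sigma$ is constant. Since $3\le p\le n$, every triple of $Q$ lies in a $p$-subset of $Q$, and $\Delta_Q$ is constant.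
\end{proof}

The assumption $r\ge2$ is needed only for necessity: with one color, $P=Q$ shows that every $Q$ is ordered $(1,p)$-Ramsey.

\begin{thebibliography}{1}
\bibitem{BKLP} Martin Balko, Jan Kyn\v{c}l, Stefan Langerman, Alexander Pilz, \emph{Induced Ramsey-type results and binary predicates for point sets}, arXiv:1705.01909 (2017).
\end{thebibliography}
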